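
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Polar spaces of uncountable rank without opposite generators}


\begin{abstract}
Two generators (maximal singular subspaces) of a polar space are opposite exactly when they are disjoint. We show that for every uncountable cardinal $\mu$ there are polar spaces, all of whose generators have rank $\mu$, in which any two generators meet; in fact any nonempty family of fewer than $\mu$ generators has an intersection of rank $\mu$. Uncountability is necessary: in every polar space, a generator of finite or countably infinite rank has an opposite. The bound on the size of the family is also sharp: in a polar space with a generator of infinite rank $\mu$, some family of at most $\mu$ generators has empty intersection.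
\end{abstract}

\section{The question and the results}\label{sec:intro}

All polar spaces in this paper are non-degenerate, have thick lines (at least three points on each line), and have rank at least $2$. We write $x\perp y$ when the points $x$ and $y$ are collinear, every point being collinear with itself. For a point $x$, let $x^\perp$ be the set of points collinear with $x$, and for a set $X$ of points let $X^\perp=\bigcap_{x\in X}x^\perp$. A \emph{singular subspace} is a subspace whose points are pairwise collinear; it is a projective space, and its \emph{rank} is its projective dimension plus $1$. The maximal singular subspaces are the \emph{generators}. The rank $\operatorname{rk}(\mathcal S)$ of a polar space $\mathcal S$ is the least upper bound of the ranks of its generators, and we write $\operatorname{rk}(\mathcal S)=\infty$ when this is an infinite cardinal. In that case all generators have infinite rank, but their ranks need not all be equal.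

Two singular subspaces $X$ and $Y$ are \emph{opposite} if $X^\perp\cap Y=Y^\perp\cap X=\emptyset$, that is, if no point of either one is collinear with all points of the other. For generators the condition is simpler. If $N$ is a generator and $p\in N^\perp$, then $\langle N,p\rangle$ is singular, so $p\in N$ by maximality; hence $N^\perp=N$, and
\begin{center}
\emph{two generators are opposite if and only if they are disjoint.}
\end{center}

Does a polar space of infinite rank always have two opposite generators? The question is posed by Pasini \cite{Pasini}. A basic example does have them. Take a vector space with basis $\{e_i,w_i:i\in I\}$, where $I$ may have any size, and an alternating form with $f(e_i,w_i)=1$ for all $i$ and $f$ zero on all other pairs of basis vectors, up to the forced values $f(w_i,e_i)=-1$. Then $M=\langle e_i:i\in I\rangle$ and $W=\langle w_i:i\in I\rangle$ are opposite generators. One might also hope to prove existence in general: start from a generator $M$ and build a singular subspace step by step, keeping it disjoint from $M$ and at each step destroying one more point of $M$ that is still collinear with everything built so far. We shall see that this works when $M$ has countable rank. In general it works no further: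 we prove in ZFC that the answer to the question is negative.

\begin{theorem}\label{thm:A}
Let $\mu$ be an uncountable cardinal. There is a polar space $\mathcal S$ such that all generators of $\mathcal S$ have rank $\mu$ and any nonempty family of fewer than $\mu$ generators of $\mathcal S$ has an intersection of rank $\mu$. In particular, no two generators of $\mathcal S$ are opposite. The space $\mathcal S$ can be chosen to be symplectic, or orthogonal, or Hermitian, over a field of any prescribed characteristic.
\end{theorem}

\begin{theorem}\label{thm:B}
In any polar space, every generator of finite or countably infinite rank has an opposite generator.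
\end{theorem}

\begin{theorem}\label{thm:C}
If a polar space has a generator of infinite rank $\mu$, then some family of at most $\mu$ generators has empty intersection.
\end{theorem}

Together these determine for which infinite ranks the phenomenon occurs, and how strong it can be.

\begin{corollary}\label{cor:sharp}
Let $\mu$ be an infinite cardinal.
\begin{enumerate}
\item[\textup{(i)}] A polar space without opposite generators, all of whose generators have rank $\mu$, exists if and only if $\mu\ge\aleph_1$.
\item[\textup{(ii)}] In a polar space with a generator of rank $\mu$, the least size of a nonempty family of generators with empty intersection is at most $\mu$. For uncountable $\mu$ it equals $\mu$ in the spaces of Theorem~\textup{\ref{thm:A}}.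
\end{enumerate}
\end{corollary}

\begin{proof}
(i) If all generators have rank $\aleph_0$, Theorem~\ref{thm:B} provides two opposite ones. If $\mu\ge\aleph_1$, use Theorem~\ref{thm:A}. (ii) The first statement is Theorem~\ref{thm:C}. In the spaces of Theorem~\ref{thm:A}, no nonempty family of fewer than $\mu$ generators has empty intersection.
\end{proof}

By (ii), the bound ``fewer than $\mu$'' in Theorem~\ref{thm:A} is best possible, not only for the spaces constructed here but for every polar space having a generator of rank $\mu$.

\paragraph{The idea of the construction.} We perturb the basic example. Keep $f(e_i,w_i)=1$ and $M=\langle e_i: i\in I\rangle$, but make $f(w_i,w_j)$ an indeterminate $t_{ij}$, with all the $t_{ij}$ algebraically independent. Say that a vector \emph{mentions} an index if the index occurs at one of its nonzero coordinates or in an indeterminate used to write its coordinates. A vector mentions only finitely many indices. Call the indices $i$ at which $v$ has a nonzero $w_i$-coordinate the $w$-indices of $v$. To make two vectors outside $M$ orthogonal, one must cancel indeterminates, and this forces one of the two vectors to mention a $w$-index of the other one. Uncountably many vectors that are independent modulo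 $M$ cannot satisfy this for all pairs in their span. Indeed, their span contains an infinite sequence of vectors with nonempty disjoint sets of $w$-indices, and also a vector $y\notin M$ none of whose $w$-indices is mentioned by any member of the sequence; this $y$ would have to mention a $w$-index of every member. So a totally singular subspace $N$ has only countable dimension modulo $M$. Then all but countably many $e_i$ are orthogonal to $N$, and they lie in $N$ if $N$ is maximal.

Section~\ref{sec:facts} collects standard facts, and Section~\ref{sec:construction} describes the spaces. Section~\ref{sec:toy} carries out the idea in the simplest case, and Section~\ref{sec:key} in general. Sections~\ref{sec:B} and~\ref{sec:C}, which are independent of the construction except for remarks, prove Theorems~\ref{thm:B} and~\ref{thm:C}.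

\section{Facts about polar spaces}\label{sec:facts}

A polar space is a geometry of points and lines satisfying the \emph{one-or-all axiom}: a point $x$ is collinear with either exactly one or all points of any given line. \emph{Non-degenerate} means that no point is collinear with all points. A \emph{subspace} is a set of points containing every line that meets it in at least two points, and $\langle X\rangle$ is the smallest subspace containing $X$. We shall use the following standard facts.

\begin{itemize}
\item Any two distinct collinear points $x,y$ lie on exactly one line, denoted $xy$.
\item For every point $p$, the set $p^\perp$ is a subspace: a point collinear with two points of a line is collinear with all of them. Hence $X^\perp$ is a subspace for every set $X$ of points.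
\item If $A$ is a singular subspace and $x\in A^\perp$, then $\langle A,x\rangle$ is a singular subspace. Indeed, the points of $A\cup\{x\}$ are pairwise collinear, so the subspace $(A\cup\{x\})^\perp$ contains $A\cup\{x\}$ and hence $\langle A,x\rangle$. Thus $A\cup\{x\}\subseteq\langle A,x\rangle^\perp$, and therefore $\langle A,x\rangle\subseteq\langle A,x\rangle^\perp$.
\item Singular subspaces are projective spaces.
\item The union of a chain of singular subspaces is a singular subspace. By Zorn's lemma every singular subspace lies in a generator.
\end{itemize}

\section{The construction}\label{sec:construction}

Let $I$ be an infinite totally ordered set and put $\mu=|I|$. We do not yet assume that $\mu$ is uncountable. The order on $I$ serves only to fix signs. Let $k$ be a field with an automorphism $\sigma$ satisfying $\sigma^2=1$, and let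
\[
F=k(t_{ij}: i,j\in I,\ i<j),
\]
where the $t_{ij}$ are algebraically independent over $k$. Extend $\sigma$ to $F$ by $\sigma(t_{ij})=t_{ij}$. Let $\varepsilon\in\{1,-1\}$, and for $i\ne j$ put
\[
\tau_{ij}=t_{ij}\ \text{ if } i<j,\qquad \tau_{ij}=\varepsilon t_{ji}\ \text{ if } i>j,
\]
so that $\tau_{ji}=\varepsilon\tau_{ij}$. Let $V$ be the $F$-vector space with basis $\{e_i,w_i:i\in I\}$. For vectors $x=\sum_i(a_ie_i+b_iw_i)$ and $y=\sum_i(c_ie_i+d_iw_i)$ (finite sums, as always) put
\begin{equation}\label{eq:f}
f(x,y)=\sum_i\bigl(a_i\sigma(d_i)+\varepsilon\,b_i\sigma(c_i)\bigr)+\sum_{i\ne j}\tau_{ij}\,b_i\sigma(d_j).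
\end{equation}
The form $f$ is linear in $x$ and $\sigma$-semilinear in $y$. Since $\sigma^2=1$, $\sigma(\tau_{ij})=\tau_{ij}$ and $\varepsilon\tau_{ij}=\tau_{ji}$, we have
\[
\varepsilon\sigma(f(x,y))=\sum_i\bigl(\varepsilon d_i\sigma(a_i)+c_i\sigma(b_i)\bigr)+\sum_{i\ne j}\tau_{ji}\,d_j\sigma(b_i)=f(y,x).
\]
So orthogonality with respect to $f$ is a symmetric relation; we denote it by $\perp$ as well. We consider three cases.
\begin{enumerate}
\item[(a)] \emph{Symplectic:} $\sigma=1$, $\varepsilon=-1$. In $f(x,x)$ the terms $a_ib_i$ and $-b_ia_i$ cancel, and so do $\tau_{ij}b_ib_j$ and $\tau_{ji}b_jb_i$. Hence $f(x,x)=0$ for all $x$, in every characteristic. All vectors are called singular.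
\item[(b)] \emph{Orthogonal:} $\sigma=1$, $\varepsilon=1$. Put $q(x)=\sum_ia_ib_i+\sum_{i<j}t_{ij}b_ib_j$. Then $q(x+y)-q(x)-q(y)=\sum_i(a_id_i+b_ic_i)+\sum_{i<j}t_{ij}(b_id_j+b_jd_i)=f(x,y)$, so $q$ is a quadratic form with polar form $f$. A vector $x$ is called singular if $q(x)=0$.
\item[(c)] \emph{Hermitian:} $\sigma\ne1$, $\varepsilon=1$. A vector $x$ is called singular if $f(x,x)=0$.
\end{enumerate}
In each case every singular vector $x$ satisfies $f(x,x)=0$ (in case (b), $f(x,x)=2q(x)$), and all $e_i$ and $w_i$ are singular. A subspace of $V$ is \emph{totally singular} if all its vectors are singular and $f$ vanishes on it.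

\emph{The span of any set of pairwise orthogonal singular vectors is totally singular.} Indeed, $f$ is zero on all pairs formed from these vectors, so it vanishes on their span. In cases (a) and (c) this already shows that all vectors of the span are singular. In case (b) it follows from
\[
q\Bigl(\sum_l\alpha_lx_l\Bigr)=\sum_l\alpha_l^2q(x_l)+\sum_{l<m}\alpha_l\alpha_mf(x_l,x_m)
\]
for finitely many vectors $x_1,x_2,\dots$ of the set.

\begin{lemma}\label{lem:polar}
The singular $1$-spaces of $V$, as points, and the totally singular $2$-spaces of $V$, as lines, form a non-degenerate polar space $\mathcal S$ with thick lines and rank at least $2$. Two points $\langle x\rangle$, $\langle y\rangle$ are collinear if and only if $f(x,y)=0$. The singular subspaces of $\mathcal S$ are exactly the totally singular subspaces of $V$, with rank equal to vector space dimension.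
\end{lemma}

\begin{proof}
The statement on collinearity follows from what was shown just before the lemma. For a singular vector $x\neq0$ and a totally singular $2$-space $L$, the map $y\mapsto f(y,x)$ is a linear functional on $L$; its kernel has dimension $1$ or $2$, so $\langle x\rangle$ is collinear with one or all points of $L$. Every line has $|F|+1\ge3$ points, and $\langle e_i,e_j\rangle$ with $i\ne j$ is a line. For $x=\sum(a_ie_i+b_iw_i)$,
\[
f(x,e_i)=\varepsilon b_i,\qquad f(x,w_i)=a_i+\sum_{j\ne i}\tau_{ji}b_j .
\]
If all these values vanish, then all $b_i$ are $0$, hence all $a_i$ are $0$, and $x=0$. So only $0$ is orthogonal to all of $V$, no point is collinear with all the points $\langle e_i\rangle$, $\langle w_i\rangle$, and $\mathcal S$ is non-degenerate. Finally, the vectors in the points of a singular subspace, together with $0$, form a linear subspace, since the singular subspace contains the line through any two of its points. This linear subspace is totally singular, and conversely the points of a totally singular subspace form a singular subspace.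
\end{proof}

Let
\[
M=\langle e_i:i\in I\rangle,\qquad W=\langle w_i:i\in I\rangle,
\]
and let $\pi:V\to W$ be the projection with kernel $M$. For $v\in V$ let the \emph{$w$-support} $\operatorname{supp}\pi(v)$ be the finite set of those $i$ for which the $w_i$-coordinate of $v$ is nonzero. By \eqref{eq:f},
\begin{equation}\label{eq:ei}
f(e_i,v)=\sigma(\text{the }w_i\text{-coordinate of }v).
\end{equation}
So $e_i\perp v$ if and only if $i\notin\operatorname{supp}\pi(v)$. In particular the singular vectors $e_i$ are pairwise orthogonal, so $M$ is totally singular. A vector orthogonal to $M$ has empty $w$-support, so it lies in $M$. Hence $M$ is a generator of $\mathcal S$, of rank $\mu$.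

\section{The simplest case: complements of $M$}\label{sec:toy}

If all $t_{ij}$ were $0$, then $W$ would be a generator opposite to $M$. With the indeterminates present, the natural way to look for one is to correct the basis vectors of $W$ by vectors of $M$, that is, to look for a totally singular complement of $M$ in $V$. A complement has a unique basis of the form $x_i=w_i+m_i$ with $m_i\in M$, $i\in I$. Let $m_{ij}$ be the $e_j$-coordinate of $m_i$. By \eqref{eq:f}, for $i\ne j$,
\begin{equation}\label{eq:toy}
f(x_i,x_j)=\tau_{ij}+m_{ij}+\varepsilon\,\sigma(m_{ji}).
\end{equation}
In this section we say that $m_i$ mentions $j$ if $m_{ij}\ne0$. Since $\tau_{ij}\ne0$, orthogonality of $x_i$ and $x_j$ requires $m_{ij}\ne0$ or $m_{ji}\ne0$. In words: for each pair $\{i,j\}$, one of the corrections $m_i,m_j$ must mention the other index, while each correction mentions only finitely many indices. Whether this is possible depends only on whether $I$ is countable.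

\begin{proposition}\label{prop:toy}
If $I$ is countable, then $M$ has a totally singular complement, and this complement is a generator opposite to $M$. If $I$ is uncountable, then $M$ has no totally singular complement.
\end{proposition}

\begin{proof}
Let $I$ be countable. Choose a second total order $\prec$ on $I$ in which every $i$ has only finitely many predecessors, and let every index mention its predecessors:
\[
u_i=w_i-\sum_{j\prec i}\tau_{ij}e_j .
\]
For $j\prec i$, formula \eqref{eq:toy} gives $f(u_i,u_j)=\tau_{ij}-\tau_{ij}+0=0$. The $e_i$-coordinate of $u_i$ is $0$, so $f(u_i,u_i)=0$ and, in case (b), $q(u_i)=0$. Hence the $u_i$ are singular and pairwise orthogonal, and $N=\langle u_i:i\in I\rangle$ is totally singular. It is a complement of $M$. If $N^*\supseteq N$ is totally singular, then $N^*=N\oplus(N^*\cap M)$ because $N+M=V$. A vector of $N^*\cap M$ is orthogonal to $N$ and to $M$, hence to $V$, so it is $0$ (see the proof of Lemma~\ref{lem:polar}). Thus $N^*=N$, so $N$ is a generator. It is disjoint from $M$, hence opposite to $M$.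

Let $I$ be uncountable, and suppose that the vectors $x_i=w_i+m_i$ span a totally singular complement. Choose a countably infinite set $D\subseteq I$. The set $C$ of all indices that lie in $D$ or are mentioned by some $m_i$ with $i\in D$ is countable, so there is $j\in I\setminus C$. For each $i\in D$ we have $i\ne j$, and $m_i$ does not mention $j$; so $m_j$ must mention $i$. Thus $m_j$ mentions all elements of the infinite set $D$, a contradiction.
\end{proof}

Two things separate Proposition~\ref{prop:toy} from Theorem~\ref{thm:A}. First, a generator disjoint from $M$ need not, a priori, be a complement of $M$: it may be spanned by vectors with many nonzero $w_i$-coordinates, which may themselves involve the indeterminates $t_{ij}$. Then one indeterminate could cancel against others, and here the algebraic independence of the $t_{ij}$ enters; so far we used only that $\tau_{ij}\neq 0$. Second, we must treat all pairs of generators, not only those containing $M$.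

\section{Totally singular subspaces are countable modulo $M$}\label{sec:key}

We now keep track of all indices that a vector mentions, at its coordinates or in the indeterminates involved in them. For finite $J\subseteq I$ let $F_J=k(t_{ij}:i,j\in J,\ i<j)$. Note that $\sigma(F_J)=F_J$. We say that $J$ \emph{carries} a vector $v$ if all $e_i$- and $w_i$-coordinates of $v$ with $i\notin J$ vanish and all coordinates of $v$ lie in $F_J$. Every vector has finitely many nonzero coordinates, each of them a rational expression in finitely many of the $t_{ij}$, so it is carried by some finite set. Fix for each $v\in V$ a finite set $I(v)$ that carries $v$; its elements are the indices \emph{mentioned} by $v$. Clearly $\operatorname{supp}\pi(v)\subseteq I(v)$.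

The following lemma is the heart of the construction. Its proof follows that of Proposition~\ref{prop:toy}, the infinite set $D$ being replaced by a sequence of vectors with disjoint $w$-supports.

\begin{lemma}\label{lem:key}
Let $N\le V$ be a subspace on which $f$ vanishes. Then $\dim\pi(N)\le\aleph_0$. In particular, if $N\cap M=0$, then $\dim N\le\aleph_0$.
\end{lemma}

\begin{proof}
If $N\cap M=0$, then $\pi$ is injective on $N$, so the second statement follows from the first. Suppose that $\dim\pi(N)>\aleph_0$.

\emph{A sequence $x_0,x_1,\dots$ in $N$ with disjoint $w$-supports.} For finite $T\subseteq I$, the vectors of $\pi(N)$ whose coordinates at all $w_i$, $i\in T$, vanish form a subspace of finite codimension in $\pi(N)$, so there are nonzero ones. Hence we can choose inductively $x_0,x_1,x_2,\dots\in N$ such that the finite sets $S_n=\operatorname{supp}\pi(x_n)$ are nonempty and pairwise disjoint. Let $C=\bigcup_nI(x_n)$, a countable set.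

\emph{A vector $y$ whose $w$-support is mentioned by no $x_n$.} Send each vector of $\pi(N)$ to the family of its $w_i$-coordinates with $i\in C$. This is a linear map into the space of finitely supported families indexed by $C$, which has dimension $|C|\le\aleph_0$. Since $\dim\pi(N)>\aleph_0$, its kernel is nonzero. So there is $y\in N$ such that $Y=\operatorname{supp}\pi(y)$ is nonempty and disjoint from $C$. Put $J=I(y)$. (The set $J$ itself may well meet $C$.)

\emph{A vector $x_n$ whose $w$-support is not mentioned by $y$.} The sets $S_n$ are pairwise disjoint and $J$ is finite, so $S_n\cap J=\emptyset$ for some $n$. Write $x=x_n$ and $S=S_n$. Then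
\begin{equation}\label{eq:sets}
S\subseteq I(x)\subseteq C,\qquad Y\subseteq J,\qquad S\cap J=\emptyset,\qquad Y\cap I(x)=\emptyset .
\end{equation}

\emph{Then $x$ and $y$ are not orthogonal.} Write $x=\sum(a_ie_i+b_iw_i)$ and $y=\sum(c_ie_i+d_iw_i)$. A nonzero term $a_i\sigma(d_i)$ in \eqref{eq:f} would require $i\in I(x)\cap Y=\emptyset$, and a nonzero term $b_i\sigma(c_i)$ would require $i\in S\cap J=\emptyset$. Only the terms with indeterminates remain:
\[
0=f(x,y)=\sum_{i\in S,\ j\in Y}\tau_{ij}\,b_i\sigma(d_j).
\]
Here $S\cap Y=\emptyset$ because $Y\subseteq J$. All the coefficients $b_i\sigma(d_j)$ are nonzero. They lie in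
\[
K=k\bigl(t_{gh}: g<h\text{ and }(\{g,h\}\subseteq I(x)\ \text{or}\ \{g,h\}\subseteq J)\bigr),
\]
because $b_i\in F_{I(x)}$ and $\sigma(d_j)\in F_J$. As $S$ and $Y$ are disjoint, different $(i,j)\in S\times Y$ give different pairs $\{i,j\}$. Moreover $\{i,j\}\not\subseteq I(x)$ since $j\notin I(x)$, and $\{i,j\}\not\subseteq J$ since $i\notin J$. So the $\tau_{ij}$ with $(i,j)\in S\times Y$ are, up to sign, distinct indeterminates $t_{gh}$ outside the generating set of $K$; they are algebraically independent over $K$. Hence the right-hand side is a linear form over $K$ in independent indeterminates, with nonzero coefficients and at least one term. It is not $0$, a contradiction.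
\end{proof}

\begin{remark}\label{rem:indep}
For Lemma~\ref{lem:key} it would not be enough to take the $t_{ij}$ nonzero. Consider the orthogonal case with every $t_{ij}$ replaced by $1$, so that $q(x)=\sum a_ib_i+\sum_{i<j}b_ib_j$ and the last sum in \eqref{eq:f} becomes $(\sum_ib_i)(\sum_jd_j)-\sum_ib_id_i$. Partition an uncountable $I$ into pairs $\{i,i'\}$. The vectors $w_i-w_{i'}+e_i$, one for each pair, are singular, since $q(w_i-w_{i'}+e_i)=1-1=0$. They are pairwise orthogonal, because their index sets are disjoint and the $w$-coordinates of each have sum $0$. They span a totally singular subspace of uncountable dimension that meets $M$ trivially.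
\end{remark}

For a generator $N$ of $\mathcal S$ put
\[
C_N=\bigcup_{v\in N}\operatorname{supp}\pi(v).
\]

\begin{proposition}\label{prop:cocountable}
For every generator $N$ of $\mathcal S$ the set $C_N$ is countable, and $e_i\in N$ if and only if $i\notin C_N$. In particular, $N$ contains $e_i$ for all but countably many $i\in I$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:key}, $\pi(N)$ has a countable basis. Each member of this basis has finite $w$-support, and $C_N$ is the union of these supports; so $C_N$ is countable. If $i\notin C_N$, then $e_i\perp N$ by \eqref{eq:ei}, so $N+Fe_i$ is totally singular and $e_i\in N$ by maximality. Conversely, if $e_i\in N$, then $e_i\perp N$, and $i\notin C_N$ by \eqref{eq:ei}.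
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $|I|=\mu$ be uncountable. For a generator $N$, the set $I\setminus C_N$ has size $\mu$, so $N$ contains $\mu$ linearly independent vectors $e_i$. On the other hand $\dim V=\mu$. Hence all generators have rank $\mu$.

Let $(N_\lambda)_{\lambda\in\Lambda}$ be a nonempty family of generators with $|\Lambda|<\mu$. Then
\[
\Bigl|\bigcup_{\lambda\in\Lambda}C_{N_\lambda}\Bigr|\le|\Lambda|\cdot\aleph_0=\max(|\Lambda|,\aleph_0)<\mu ,
\]
where the last step uses that $\mu$ is uncountable. Therefore $\bigcap_\lambda N_\lambda$ contains the $\mu$ linearly independent vectors $e_i$ with $i\notin\bigcup_\lambda C_{N_\lambda}$, and it has rank $\mu$. In particular any two generators meet, so no two are opposite.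

The field $F$ has the characteristic of $k$. In cases (a) and (b) take for $k$ any field of the prescribed characteristic. In case (c) take a field of that characteristic with an automorphism of order $2$, for example $\mathbb F_{p^2}$ in characteristic $p>0$ and $\mathbb Q(\sqrt{-1})$ in characteristic $0$.
\end{proof}

A concrete instance is $I=\omega_1$, $\mu=\aleph_1$, with $k=\mathbb F_2$ or $k=\mathbb Q$ and $\sigma=1$.

\section{Generators of countable rank have opposites}\label{sec:B}

Let now $\mathcal S$ be an arbitrary polar space and $M$ a generator of rank at most $\aleph_0$. We look for a generator $N$ disjoint from $M$. If $N$ contains a singular subspace $A$, then $N\subseteq A^\perp$, so it suffices to find a singular $A$ with $A^\perp\cap M=\emptyset$. We build $A$ one point at a time. As long as some point $e\in M$ lies in $A^\perp$, we want to add to $A$ a point $x\in A^\perp$ with $x\not\perp e$. The question is whether such an $x$ exists, in other words, whether $e\notin (A^{\perp})^{\perp}$. No form is available here, and we argue directly from the one-or-all axiom.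

\begin{lemma}\label{lem:double}
Let $A$ be a singular subspace of finite rank (possibly empty) and $e\in A^\perp\setminus A$ a point. Then there is a point $x\in A^\perp$ with $x\not\perp e$.
\end{lemma}

\begin{proof}
We use induction on $\operatorname{rk}(A)$, simultaneously for all $e$. If $A=\emptyset$, then $A^\perp$ consists of all points, and the claim is non-degeneracy. Otherwise let $A=\langle A_0,a\rangle$ with $A_0$ a hyperplane of $A$ and $a\notin A_0$. Since $e\notin A$ and $e\perp a$, there is a line $L=ea$. Both $e$ and $a$ lie in the subspace $A^\perp$, so $L\subseteq A^\perp\subseteq A_0^\perp$. If $L$ had a second point in $A$ besides $a$, then $e\in L\subseteq A$, which is false. Hence $L\cap A=\{a\}$, and $L\cap A_0=\emptyset$. So the induction hypothesis for $A_0$ applies to every point of $L$.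

A point of $A_0^\perp$ lies in $A^\perp$ if and only if it is collinear with $a$. Suppose, for a contradiction, that the lemma fails for $A$ and $e$. Then
\begin{equation}\label{eq:star}
\text{every point of $A_0^\perp$ collinear with $a$ is collinear with $e$, hence with all points of $L$.}
\end{equation}

By induction there is $x_0\in A_0^\perp$ with $x_0\not\perp e$. By \eqref{eq:star}, $x_0\not\perp a$. So $x_0$ is collinear with exactly one point $p$ of $L$, and $p\ne a$. By induction, applied to $p$, there is $x_1\in A_0^\perp$ with $x_1\not\perp p$. Again by \eqref{eq:star}, $x_1\not\perp a$.

The difficulty is that neither $x_0$ nor $x_1$ is collinear with $a$; we connect them by a path of two lines on which a point collinear with $a$ can be found (Figure~\ref{fig:double}). Since $p\perp e$ but $x_0\not\perp e$, we have $p\ne x_0$. The line $px_0$ lies in $A_0^\perp$, and it contains a point $y\perp x_1$. Then: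
\begin{itemize}
\item $y\ne p$, because $x_1\not\perp p$;
\item $y\not\perp a$, for otherwise $a$ would be collinear with the two points $p,y$ of $px_0$, hence with $x_0$;
\item $y\ne x_1$, because $y\perp p$ but $x_1\not\perp p$.
\end{itemize}
So $yx_1$ is a line in $A_0^\perp$. It contains a point $x\perp a$, and $x\ne y$ because $y\not\perp a$. By \eqref{eq:star}, $x\perp p$. Now $p$ is collinear with the distinct points $x,y$ of the line $yx_1$, hence with $x_1$, a contradiction.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (-0.7,0) -- (5.2,0);
\draw (2.2,-0.4) -- (2.2,3.2);
\draw (2.9,1.325) -- (-2.4,2.65);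
\draw[dashed] (0,0) -- (0,2.05);
\fill (0,0) circle (2pt) node[below] {$a$};
\fill (2.2,0) circle (2pt) node[below right] {$p$};
\fill (4.4,0) circle (2pt) node[below] {$e$};
\fill (2.2,1.5) circle (2pt) node[above right] {$y$};
\fill (2.2,2.8) circle (2pt) node[right] {$x_0$};
\fill (0,2.05) circle (2pt) node[above] {$x$};
\fill (-1.8,2.5) circle (2pt) node[above] {$x_1$};
\node at (5.45,0) {$L$};
\end{tikzpicture}
\caption{The points in the proof of Lemma~\ref{lem:double}. Solid lines are lines of the polar space; the dashed segment indicates $x\perp a$. Here $x_0$ is collinear with $p$ but with neither $a$ nor $e$, and $x_1$ is collinear with neither $a$ nor $p$. If $x$ were collinear with all of $L$, then $p$ would be collinear with $x$ and $y$, hence with $x_1$.}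
\label{fig:double}
\end{figure}

\begin{remark}\label{rem:finite}
Finite rank of $A$ cannot be omitted in Lemma~\ref{lem:double}. In any of the spaces of Section~\ref{sec:construction}, let $A=\{\sum a_ie_i:\sum a_i=0\}$, a hyperplane of $M$. A vector orthogonal to all $e_i-e_j$ has all its $w$-coordinates equal by \eqref{eq:ei}, hence zero because $I$ is infinite. So $A^\perp=M$. Then $e_i\in A^\perp\setminus A$, but every point of $A^\perp$ is collinear with $\langle e_i\rangle$.
\end{remark}

The points added to $A$ must not bring $A$ into contact with $M$. This comes for free.

\begin{lemma}\label{lem:step}
Let $M$ be a generator, $A$ a singular subspace of finite rank with $A\cap M=\emptyset$, and $e\in A^\perp\cap M$. Then there is a singular subspace $A'\supseteq A$ of finite rank with $A'\cap M=\emptyset$ and $e\notin A'^\perp$.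
\end{lemma}

\begin{proof}
Since $e\in M$, we have $e\notin A$. Take $x\in A^\perp$ with $x\not\perp e$ from Lemma~\ref{lem:double}, and put $A'=\langle A,x\rangle$. This is a singular subspace of finite rank, and $e\notin A'^\perp$. Since $e\in A^\perp$ but $e\not\perp x$, we have $x\notin A$, so $A$ is a hyperplane of $A'$. Suppose there is a point $m\in A'\cap M$. Then $m\notin A$, so $\langle A,m\rangle=A'$. But $e$ is collinear with all points of $A$, and with $m$ because both lie in $M$. Hence $A'\subseteq e^\perp$, contradicting $x\not\perp e$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $M$ be a generator of rank at most $\aleph_0$, let $e_1,e_2,\dots$ be a finite or infinite sequence of points spanning $M$, and put $M_k=\langle e_1,\dots,e_k\rangle$ for every index $k$ of the sequence. We construct singular subspaces $A_0\subseteq A_1\subseteq\cdots$ of finite rank, disjoint from $M$, with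
\[
A_k^\perp\cap M_k=\emptyset\qquad\text{for every index }k\ge1 .
\]
Put $A_0=\emptyset$. Given $A_{k-1}$, start with $A=A_{k-1}$. While $A^\perp\cap M_k\neq\emptyset$, choose a point $e$ in it and replace $A$ by the subspace $A'$ of Lemma~\ref{lem:step}. Each step replaces the subspace $A^\perp\cap M_k$ of $M_k$ by a proper subspace of itself, since $e$ is lost. As $M_k$ has rank at most $k$, the process stops after at most $k$ steps. Let $A_k$ be the final $A$.

Let $A=\bigcup_kA_k$. This is a singular subspace; let $N$ be a generator containing it. Then $N\subseteq A^\perp\subseteq A_k^\perp$ for all $k$. Every point of $M$ lies in some $M_k$, and $N\cap M_k\subseteq A_k^\perp\cap M_k=\emptyset$. So $N\cap M=\emptyset$, and $N$ is opposite to $M$.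
\end{proof}

The argument stops at countable rank because after infinitely many steps $A$ has infinite rank, and then Lemma~\ref{lem:double} is no longer available. Theorem~\ref{thm:A} shows that this obstacle is real.

\section{Families with empty intersection}\label{sec:C}

If we allow many generators, we only need a set $X$ of at most $\mu$ points with $M\cap X^\perp=\emptyset$. The points of $X$ need not be collinear with each other, so non-degeneracy can be used in place of Lemma~\ref{lem:double}.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $M$ be a generator of infinite rank $\mu$, and let $E$ be a basis of the projective space $M$. For each finite $E'\subseteq E$ there is a finite set $X_{E'}$ of points with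
\[
\langle E'\rangle\cap X_{E'}^\perp=\emptyset .
\]
To find it, start with $X_{E'}=\emptyset$. As long as the subspace $\langle E'\rangle\cap X_{E'}^\perp$ contains a point $e$, choose by non-degeneracy a point $x\not\perp e$ and add it to $X_{E'}$. The subspace shrinks properly each time, and $\langle E'\rangle$ has finite rank, so the process stops.

Let $X$ be the union of all the sets $X_{E'}$. Since $E$ has $\mu$ finite subsets, $|X|\le\mu$. For each $x\in X$ choose a generator $N_x$ containing $x$; then $N_x\subseteq x^\perp$. Hence
\[
M\cap\bigcap_{x\in X}N_x\subseteq M\cap X^\perp .
\]
Every point of $M$ lies in $\langle E'\rangle$ for some finite $E'\subseteq E$, and $\langle E'\rangle\cap X^\perp\subseteq\langle E'\rangle\cap X_{E'}^\perp=\emptyset$. So $M\cap X^\perp=\emptyset$. The family consisting of $M$ and all $N_x$, $x\in X$, has at most $\mu$ members, and its intersection is empty.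
\end{proof}

\begin{thebibliography}{1}
\bibitem{Pasini} Antonio Pasini, \emph{Regularity in polar spaces of infinite rank}, arXiv:2307.16293 (2023).
\end{thebibliography}

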